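# Consensus time of the voter model on a graph that refreshes its neighborhoods

## 1. Voters on a graph that forgets its edges

People sit on the vertices of a random network and copy their neighbors' opinions. Meanwhile each person, at rate $\kappa$, drops all of their acquaintances and draws new ones. How long does it take until everybody agrees, and how does the answer depend on the refresh rate $\kappa$, which may vary with the number $N$ of people in any way at all?

Throughout, $\beta>0$, $\gamma\in[0,1)$ and $u\in(0,1)$ are fixed and $[N]=\{1,\dots,N\}$.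

**Definition 1 (the static graph).** Let $w_i=(N/i)^\gamma$ be the weight of vertex $i$, let $q_{ij}=w_iw_j/N$, and for $i\ne j$ let
$$p_{ij}=1-e^{-\beta q_{ij}}=1-\exp\left(-\beta N^{2\gamma-1}i^{-\gamma}j^{-\gamma}\right).$$
The simple Norros–Reittu law $\mathcal L_{\rm SNR}$ is the law of the simple graph on $[N]$ in which the edges $\{i,j\}$ are present independently with probabilities $p_{ij}$.

If $\gamma=0$, all weights are $1$ and this is the Erdős–Rényi graph with edge probability $1-e^{-\beta/N}$. If $\gamma>0$, the weights run from $1$ (vertex $N$) to $N^\gamma$ (vertex $1$). For $S\subset[N]$ write $w(S)=\sum_{i\in S}w_i$. We use all the time that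
$$1\le w_i\le N^\gamma,\qquad w([N])=N^\gamma\sum_{i\le N} i^{-\gamma}\le\frac{N}{1-\gamma},\qquad q_{ij}\ge\frac1N,\qquad p_{ij}\le\beta q_{ij}. \tag{1}$$

**Definition 2 (the evolving graph).** Each vertex has an independent Poisson clock of rate $\kappa=\kappa(N)>0$. When the clock of $i$ rings, $i$ *updates*: every potential edge $\{i,j\}$, $j\ne i$, is resampled independently and is present with probability $p_{ij}$. The graph at time $t$ is $G(t)$. The law $\mathcal L_{\rm SNR}$ is stationary.

**Definition 3 (the voter model and the consensus time).** Each vertex holds an opinion $\eta_t(v)\in\{0,1\}$. Along each edge present at time $t$, at rate $1$ in each direction, one endpoint adopts the opinion of the other. The consensus time is $T=T_{\rm cons}=\inf\{t\ge0:\eta_t\text{ is constant}\}$. Under $\mathbb P_{\mu_u}$ the graph starts from $\mathcal L_{\rm SNR}$ and, independently, the opinions $\eta_0(v)$ are i.i.d. Bernoulli$(u)$.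

**Two vertices, by hand.** Let $N=2$ and $p=p_{12}$. The only edge is resampled at rate $2\kappa$, since both clocks resample it, and while it is present, discordant opinions agree at rate $2$. Start with discordant opinions, and let $a$ and $b$ be the expected consensus times when the edge is absent or present. Then
$$a=\frac1{2\kappa p}+b,\qquad \bigl(2+2\kappa(1-p)\bigr)b=1+2\kappa(1-p)a .$$
Inserting the first equation in the second gives $2b=1+\frac{1-p}p=\frac1p$, so $b=\frac1{2p}$ and $a=\frac1{2p}+\frac1{2\kappa p}$. The stationary start is discordant with probability $2u(1-u)$, hence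
$$\mathbb E_{\mu_u}T=2u(1-u)\bigl(pb+(1-p)a\bigr)=\frac{u(1-u)}p\Bigl(1+\frac{1-p}\kappa\Bigr).$$
There is a cost for copying, which does not see $\kappa$, and a cost proportional to $1/\kappa$ for waiting until useful edges appear. The question is how each grows with $N$.

**Notation.** Let $A=A_t$ be the set of vertices with opinion $1$, $M=|A|$ and $m=\min(M,N-M)$. An edge is *discordant* if its endpoints disagree, and $D=e_G(A,A^c)$ is the number of discordant edges. Each discordant edge produces $M\to M+1$ at rate $1$ and $M\to M-1$ at rate $1$, so opinion flips move $M$ up and down at rate $D$ each, with total flip rate $2D$. Constants $c,C,\dots$ are positive, depend only on $\beta,\gamma$ (and on $u$ in lower bounds), never on $N$ or $\kappa$, and may change from line to line unless indexed. "For $N$ large" means $N\ge N_0(\beta,\gamma,u)$, uniformly in $\kappa>0$.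

**The tool.** The pair (graph, opinions) is a continuous-time Markov chain on a finite state space. Let $\mathcal L$ be its generator. We call $\mathcal Lf$ the *drift* of $f$; it is the sum, over the possible jumps, of the rate times the expected change of $f$. Dynkin's formula says $\mathbb Ef(\xi_t)=f(\xi_0)+\mathbb E\int_0^t\mathcal Lf(\xi_s)\,ds$, and the same holds up to a bounded stopping time. In particular, if $\alpha\le f\le b$ and $\mathcal Lf\le-r<0$ at all states before consensus, then $r\,\mathbb E[T\wedge t]\le b-\alpha$ for every $t$, so $\mathbb ET\le(b-\alpha)/r$.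

## 2. Refresh rate at least one: consensus takes time of order $N$

Suppose first that vertices refresh at least as fast as a single edge transmits opinions.

**Proposition 1.** For all $\beta>0$ and $\gamma\in[0,1)$ there are $0<c\le C<\infty$ such that $cN\le\mathbb E_{\mu_u}T\le CN$ for all $\kappa\ge1$ and all large $N$.

It follows from two lemmas, both of which hold for all $\kappa>0$.

**Lemma 1.** For all $\beta>0$, $\gamma\in[0,1)$, $\kappa>0$ and $N$ large, $\mathbb P_{\mu_u}(T>cN)\ge c$.

**Proof.** The purpose is to show that $M(N-M)$, which vanishes at consensus, cannot fall faster than the number of edges allows. Since $(M+1)(N-M-1)+(M-1)(N-M+1)-2M(N-M)=-2$, the drift of $M(N-M)$ is $-2D$. By stationarity and (1),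
$$\mathbb ED_t\le\mathbb E|E(G(t))|\le\frac\beta2\sum_{i,j}q_{ij}=\frac{\beta\,w([N])^2}{2N}\le\frac{\beta N}{2(1-\gamma)^2}.$$
There are $N(N-1)$ ordered pairs of distinct vertices, so $\mathbb E[M_0(N-M_0)]=u(1-u)N(N-1)$. As $M(N-M)\le N^2/4$ and vanishes after $T$,
$$\frac{N^2}4\,\mathbb P(T>t)\ge\mathbb E[M_t(N-M_t)]\ge u(1-u)N(N-1)-\frac{\beta Nt}{(1-\gamma)^2}.$$
Take $t=cN$ with $c$ small. $\square$

**Functions of $M$ with prescribed drift.** For the upper bound we want functions of $M$ whose drift is $-D$ times a weight of our choice. For $\omega:\{1,\dots,N-1\}\to[0,\infty)$ put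
$$F_\omega(M)=\sum_{x=1}^{N-1}g(M,x)\,\omega(x),\qquad g(M,x)=\frac{\min(M,x)\,(N-\max(M,x))}N .$$
As a function of $M$, $g(\cdot,x)$ is linear with slope $(N-x)/N$ up to $x$ and slope $-x/N$ afterward, so its second difference is $-1$ at $M=x$ and $0$ elsewhere. Also $g(M,x)\le m(x):=\min(x,N-x)$. Therefore
$$F_\omega(0)=F_\omega(N)=0,\qquad \mathcal L F_\omega(M)=-D\,\omega(M),\qquad 0\le F_\omega\le\sum_{x=1}^{N-1} m(x)\,\omega(x). \tag{2}$$
For example, $\omega\equiv1$ gives $F_\omega(M)=M(N-M)/2$, the function of Lemma 1 up to the factor $\frac12$.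

**A toy chain.** To see which $\omega$ to choose, take $\gamma=0$ and replace $D$ by its average over the graph, that is, let $M\to M\pm1$ at rate $pM(N-M)$ each, with $p=1-e^{-\beta/N}$. With $\omega(x)=1/(p\,x(N-x))$ the drift of $F_\omega$ is exactly $-1$, so the expected absorption time is $F_\omega(M_0)$. Since $x(N-x)\ge m(x)N/2$, (2) bounds it by $\sum_x2/(pN)\le2/p\le2(1+N/\beta)$, using $1-e^{-z}\ge z/(1+z)$. So order $N$ is right for the toy chain, and $\omega$ should be comparable to $1/m$.

**What goes wrong for the real chain.** With $\omega(x)=1/m(x)$ the drift of $F_\omega$ is $-D/m$. But $D$ can be $0$ while opinions disagree, for instance if the graph has no edges; then $F_\omega$ has drift $0$. When $D$ is small, progress consists of updates that create discordant edges, so we must reward them. Rewarding $D$ itself is dangerous: let a vertex with opinion $0$ have $s$ neighbors, all of opinion $1$, and let there be no other edges between the opinions. Then $D=s$, and one flip of the center takes $D$ to $0$. What a flip cannot destroy is a *matching*: in this example the largest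 set of disjoint discordant edges has one element, and a flip costs at most one.

**Lemma 2.** For all $\beta>0$, $\gamma\in[0,1)$ and $\kappa>0$ and for every deterministic initial graph and opinions, $\mathbb ET\le CN(1+1/\kappa)$.

**Proof.** Let $\nu$ be the maximum size of a matching consisting of discordant edges. Each such edge uses one vertex of the minority, so $\nu\le m$; clearly $\nu\le D$. Let $F=F_\omega$ with $\omega(x)=1/m(x)$, so $0\le F\le N$ by (2), and let
$$\Phi=F(M)-\varepsilon\,\frac\nu m,\qquad\varepsilon=\frac1{4+3\kappa},$$
with $\nu/m:=0$ if $m=0$.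

**Step 1 (flips).** This step bounds how much reward the flips can destroy. A flip of $v$ alters discordance only of edges at $v$, so $\nu$ changes by at most $1$, and so does $m$. Since a flip is possible, $\nu\ge1$. If the new value $m'$ is at least $1$, then
$$\frac{\nu'}{m'}-\frac\nu m\ge\frac{\nu-1}{m+1}-\frac\nu m=-\frac{m+\nu}{m(m+1)}\ge-\frac2m .$$
If $m'=0$, then $m=1$ and the change is at least $-1\ge-2/m$. Flips have total rate $2D$, so they contribute at least $-4D/m$ to the drift of $\nu/m$.

**Step 2 (updates).** This step shows that updates create reward. They leave $M$ unchanged. Fix a maximum discordant matching. Updating one of its $2\nu$ covered vertices lowers $\nu$ by at most $1$; updating an uncovered vertex does not lower $\nu$, because the matching survives.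

Suppose $\nu\le m/2$. In the minority class (either class if $M=N/2$) at least $m-\nu\ge m/2$ vertices are uncovered. In the other class at least $N-m-\nu\ge N-\frac32m\ge N/4$ are uncovered. When an uncovered minority vertex updates, it is joined to one of the latter with probability at least $c_5:=1-e^{-\beta/4}$, because $q_{ij}\ge1/N$; then $\nu$ increases by at least $1$. So the update drift of $\nu$ is at least $\kappa(c_5m/2-2\nu)$. If instead $\nu>m/2$, then the update drift is at least $-2\kappa\nu\ge\kappa(c_5m/2-3\nu)$, because $\nu\ge c_5m/2$. In all cases it is at least $\kappa(c_5m/2-3\nu)\ge\kappa(c_5m/2-3D)$.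

**Step 3 (adding up).** This step shows that the chosen $\varepsilon$ makes $D$ cancel. Before consensus,
$$\mathcal L\Phi\le-\frac Dm+\varepsilon(4+3\kappa)\frac Dm-\frac{\varepsilon\kappa c_5}2=-\frac{\kappa c_5}{2(4+3\kappa)} .$$
Since $-1\le\Phi\le N$, Dynkin's formula gives $\mathbb ET\le(N+1)\frac{2(4+3\kappa)}{c_5\kappa}=\frac{2(N+1)}{c_5}\bigl(3+\frac4\kappa\bigr)\le CN(1+1/\kappa)$. $\square$

For $\kappa\ge1$ the right side of Lemma 2 is at most $2CN$, and Lemma 1 gives $\mathbb E_{\mu_u}T\ge cN\,\mathbb P(T>cN)\ge c^2N$. This proves Proposition 1.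

## 3. What slow refreshing can change

For $\kappa<1$ Lemma 2 only gives the upper bound $CN/\kappa$, against a lower bound of order $N$. Something must be added to the lower bound, since an isolated vertex may have to wait for a ring before it can change its mind. The true extra cost depends on whether the static graph has a component of linear size; the threshold is $\beta+2\gamma=1$.

The question is posed with reference to John Fernley, "The Phase Transition of the Voter Model on Evolving Scale-Free Networks", arXiv:2406.03037 (2024). For context, the following is known when $1/\kappa=\Theta(N^\alpha)$, where $\Theta^{\log N}$ denotes two-sided bounds up to polylogarithmic factors. If $\beta+2\gamma<1$, then $\mathbb E_{\mu_u}T$ is $\Theta^{\log N}(N)$ for $\alpha\le0$ and $\Theta(N^{1+\alpha})$ for $\alpha>0$. If $\beta+2\gamma>1$, it is $\Theta^{\log N}(N)$ for $\alpha<1$, and $\Theta(N^\alpha\log N)$ for $\alpha>1$ and $\beta\ge3$. The problem asks to prove or disprove, for arbitrary $\kappa(N)>0$, that $\mathbb E_{\mu_u}T=\Theta(N+N/\kappa)$ if $\beta+2\gamma<1$ and $\mathbb E_{\mu_u}T=\Theta(N+\kappa^{-1}\log N)$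 if $\beta+2\gamma>1$. The statement is true.

**Theorem 1.** There are $0<c\le C<\infty$ such that for all large $N$ and all $\kappa>0$:

- if $\beta+2\gamma<1$: $c\,(N+N/\kappa)\le\mathbb E_{\mu_u}T\le C\,(N+N/\kappa)$;
- if $\beta+2\gamma>1$: $c\,(N+\kappa^{-1}\log N)\le\mathbb E_{\mu_u}T\le C\,(N+\kappa^{-1}\log N)$.

**Theorem 2 (stronger form).** For all large $N$ and all $\kappa>0$:

1. (All $\beta>0$, $\gamma\in[0,1)$, including $\beta+2\gamma=1$.) From every deterministic initial graph and opinion configuration, $\mathbb P(T>nC(N+N/\kappa))\le2^{-n}$ for $n\in\mathbb N$. Moreover $\mathbb P_{\mu_u}(T>cN)\ge c$ and $\mathbb P_{\mu_u}(T>c\kappa^{-1}\log N)\ge c$.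
2. If $\beta+2\gamma<1$: $\mathbb P_{\mu_u}(T>c(N+N/\kappa))\ge c$.
3. If $\beta+2\gamma>1$: from every deterministic initial state, $\mathbb P(T>nC(N+\kappa^{-1}\log N))\le2^{-n}$ for $n\in\mathbb N$, and $\mathbb P_{\mu_u}(T>c(N+\kappa^{-1}\log N))\ge c$.

**Theorem 2 implies Theorem 1.** If $\mathbb P(T>na)\le2^{-n}$ for all $n$, then $\mathbb ET\le a\sum_{n\ge0}\mathbb P(T>na)\le2a$; and $\mathbb P(T>ca)\ge c$ gives $\mathbb ET\ge c^2a$. Note also that lower bounds combine: from $\mathbb P(T>ca)\ge c$ and $\mathbb P(T>cb)\ge c$ we get $\mathbb P(T>\frac c2(a+b))\ge c$, since $\max(a,b)\ge\frac12(a+b)$.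

**The first part of Theorem 2(1).** By Lemma 2 and Markov's inequality, $\mathbb P(T>2CN(1+1/\kappa))\le\frac12$ from every state. By the Markov property at multiples of $2CN(1+1/\kappa)$ the probability of surviving $n$ such periods is at most $2^{-n}$. The bound $\mathbb P_{\mu_u}(T>cN)\ge c$ is Lemma 1.

What is left: the lower bound $\kappa^{-1}\log N$ (Section 4), the lower bound $N/\kappa$ below the threshold (Section 5), and the upper bound above the threshold (Sections 6 to 11).

## 4. Isolated vertices that stay isolated

**Lemma 3.** For all $\beta>0$, $\gamma\in[0,1)$, $\kappa>0$ and $N$ large, $\mathbb P_{\mu_u}(T>c\kappa^{-1}\log N)\ge c$.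

**Proof.** Let $t=\varepsilon\kappa^{-1}\log N$ with $\varepsilon$ chosen below. Let $I$ be the set of $i\in(N/2,N]$ whose clock does not ring in $[0,t]$ and which are isolated in $G(s)$ for all $s\in[0,t]$. Opinions on $I$ are frozen during $[0,t]$. The set $I$ is a function of the graph process, which is independent of $\eta_0$. If $|I|\ge2$, the two smallest elements of $I$ disagree with probability $2u(1-u)$, so $\mathbb P(T>t)\ge2u(1-u)\,\mathbb P(|I|\ge2)$. We show that $\mathbb P(|I|\ge2)\to1$ by the second moment method.

**Step 1 (first moment).** This step shows that $\mathbb E|I|$ is a positive power of $N$. Fix $i$, let $x_j=\beta q_{ij}$, and let $n_j\sim$ Poisson$(\kappa t)$ be the number of rings of $j$ in $[0,t]$. Then $i\in I$ if and only if $i$ does not ring and, for each $j\ne i$, the edge $ij$ is absent initially and at each of the $n_j$ resamplings. These conditions are independent over $j$, and each sample is absent with probability $e^{-x_j}$. So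
$$\mathbb P(i\in I)=e^{-\kappa t}\prod_{j\ne i}\mathbb Ee^{-x_j(1+n_j)}=e^{-\kappa t}\prod_{j\ne i}e^{-x_j-\kappa t(1-e^{-x_j})}\ge e^{-C_8}e^{-(1+C_8)\kappa t},\qquad C_8=\frac{2\beta}{1-\gamma}.$$
Here we used $1-e^{-x}\le x$ and $\sum_jx_j\le\beta w_iw([N])/N\le C_8$, as $w_i\le2^\gamma\le2$. With $\varepsilon=\frac1{4(1+C_8)}$ this is at least $cN^{-1/4}$, so $\mathbb E|I|\ge cN^{3/4}$.

**Step 2 (second moment).** This step shows that different vertices are almost uncorrelated. For $i\ne i'$ in $(N/2,N]$ let $x'_j=\beta q_{i'j}$ and $x=\beta q_{ii'}\le4\beta/N$. If neither rings, the edge $ii'$ is sampled once, and the edges $ij,i'j$ are resampled together at the rings of $j$. The same computation gives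
$$\mathbb P(i,i'\in I)=e^{-2\kappa t}e^{-x}\prod_{j\ne i,i'}e^{-x_j-x'_j-\kappa t(1-e^{-x_j-x'_j})} .$$
In the product $\mathbb P(i\in I)\mathbb P(i'\in I)$ the pair $ii'$ contributes $e^{-2x-2\kappa t(1-e^{-x})}$. For the other $j$ use $(1-a)+(1-b)-(1-ab)=(1-a)(1-b)$ with $a=e^{-x_j}$, $b=e^{-x_j'}$. Therefore
$$\frac{\mathbb P(i,i'\in I)}{\mathbb P(i\in I)\,\mathbb P(i'\in I)}=\exp\Bigl(x+2\kappa t(1-e^{-x})+\kappa t\sum_{j\ne i,i'}(1-e^{-x_j})(1-e^{-x'_j})\Bigr).$$
Now $\sum_jx_jx'_j\le4\beta^2N^{-2}\sum_jw_j^2\le4\beta^2N^{-2}\cdot N^\gamma\cdot\frac N{1-\gamma}=CN^{\gamma-1}$, and $\kappa t=\varepsilon\log N$. So the ratio is $1+o(1)$, uniformly in $i,i',\kappa$, and ${\rm Var}|I|\le\mathbb E|I|+o(1)(\mathbb E|I|)^2$. Since $\mathbb E|I|\to\infty$, Chebyshev's inequality gives $\mathbb P(|I|\ge2)\to1$. $\square$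

Theorem 2(1) is now proved.

## 5. Below the threshold, ancestral lines meet only through updates

**Lemma 4.** If $\beta+2\gamma<1$, then $\mathbb P_{\mu_u}(T>cN/\kappa)\ge c$ for $N$ large and all $\kappa>0$.

**Proof.** The plan is to follow two opinions back in time: they are forced to agree only if their ancestral lines meet, and lines sitting in different small components can be brought together only by an update at a special vertex.

**Step 1 (small components).** This step bounds the total length of geodesics in the stationary graph. Here $\gamma<\frac12$ and $\lambda:=\beta/(1-2\gamma)<1$, and $\sum_iw_i^2=N^{2\gamma}\sum_ii^{-2\gamma}\le N/(1-2\gamma)$. Let $a\leftrightarrow b$ denote connectedness and $d$ graph distance. In a path, end vertices occur in one edge and inner vertices in two. So the expected number of ordered self-avoiding paths with $k\ge1$ edges is at most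
$$\Bigl(\frac\beta N\Bigr)^k\Bigl(\sum_iw_i\Bigr)^2\Bigl(\sum_iw_i^2\Bigr)^{k-1}\le\frac{\beta N}{(1-\gamma)^2}\,\lambda^{k-1}.$$
Counting pairs $a=b$ separately and one geodesic for each connected ordered pair $a\ne b$,
$$\mathbb E\sum_{a,b:\,a\leftrightarrow b}(d(a,b)+1)\le C_6N,\qquad C_6=1+\frac\beta{(1-\gamma)^2}\sum_{k\ge1}(k+1)\lambda^{k-1}<\infty. \tag{3}$$

**Step 2 (duality).** This step turns agreement into a meeting of random walks. Put rate-$1$ Poisson arrows on ordered pairs $(v,w)$: at an arrow at time $s$, $v$ adopts the opinion of $w$ if $\{v,w\}\in G(s)$. Fix $t$ and let $X,Y$ be independent uniform vertices, independent of everything else. Trace their ancestors backward from time $t$ to time $0$. A line at $v$ uses only arrows on the pairs $(v,\cdot)$, so given the graph path the two lines are random walks with symmetric jump rates, which move independently until they meet and then coalesce. If they meet, $\eta_t(X)=\eta_t(Y)$. If they do not, their ancestors at time $0$ are distinct and disagree with probability $2u(1-u)$. Hence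
$$\mathbb E\bigl[2M_t(N-M_t)/N^2\bigr]=\mathbb P(\eta_t(X)\ne\eta_t(Y))=2u(1-u)\,\mathbb P(\text{no meeting}).$$
Only the motion up to the meeting matters, so the meeting probability may be computed for two walks that are independent for all times given the graph path. Symmetric rates preserve the uniform law. So, given the whole graph path including the clock rings, the two positions at each fixed time are independent and uniform.

**Step 3 (how a meeting can come about).** This step charges a meeting to an update. If the walks meet, they are in the same component at some time. Walk jumps do not change components, and almost surely they do not coincide with updates. So, going backward from $t$, either the walks are connected in $G(t)$, or there is an update time $\tau\in[0,t]$, of a vertex $i$, at which their positions $a,b$ are disconnected in $G(\tau)$ but connected in $G(\tau-)$. In the latter case $i$ lies on every $a$–$b$ path of $G(\tau-)$, because paths avoiding $i$ are also present in $G(\tau)$. In particular $i$ lies on the geodesic $\pi_{ab}(G(\tau-))$ selected by a fixed rule. Averaging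 first over the positions given the graph path,
$$\mathbb P(\text{meet})\le\frac1{N^2}\mathbb E\sum_{a,b}1_{a\leftrightarrow b\text{ in }G(t)}+\frac1{N^2}\mathbb E\sum_{(\tau,i)}\ \sum_{a\leftrightarrow b\text{ in }G(\tau-)}1_{i\in\pi_{ab}(G(\tau-))},$$
where $(\tau,i)$ runs over the rings in $[0,t]$. Recall the compensation formula: for a Poisson clock of rate $\kappa$ and a nonnegative predictable process $Z$, $\mathbb E\sum_\tau Z_\tau=\kappa\,\mathbb E\int Z_s\,ds$. Our integrand depends on the graph just before the ring, so it is predictable. Since $\sum_i1_{i\in\pi_{ab}}=d(a,b)+1$, the last term equals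
$$\frac\kappa{N^2}\int_0^t\mathbb E\sum_{a\leftrightarrow b\text{ in }G(s)}(d(a,b)+1)\,ds .$$
By stationarity and (3), $\mathbb P(\text{meet})\le C_6(1+\kappa t)/N$.

**Step 4 (conclusion).** Since $2M_t(N-M_t)/N^2\le\frac12\,1_{T>t}$, Steps 2 and 3 give $\mathbb P(T>t)\ge4u(1-u)\bigl(1-C_6(1+\kappa t)/N\bigr)$. For $t=N/(4C_6\kappa)$ and $N\ge4C_6$ the bracket is at least $\frac12$, and $\mathbb P(T>t)\ge2u(1-u)$. $\square$

With Lemma 1 this is Theorem 2(2), and the case $\beta+2\gamma<1$ of Theorem 1 is proved.

## 6. Above the threshold: what flips inside a giant component should do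

From now on $\beta+2\gamma>1$. Lemma 2 gives $N/\kappa$ and we want $N+\kappa^{-1}\log N$. The loss in Lemma 2 is visible in its Step 3: the whole of $-D/m$ is spent on protecting the reward, and the only drift left, about $\kappa$ for small $\kappa$, comes from updates, while $\Phi$ has a range of order $N$. Every state is treated as if nothing but updates could help.

Suppose the graph has a component $\mathcal C$ of linear size, and let the minority have $k$ vertices inside $\mathcal C$ and $m-k$ outside. Two mechanisms should share the work. Outside vertices update at rate $\kappa$ and then attach to $\mathcal C$ with probability bounded below; a population that loses a fixed fraction per time $1/\kappa$ is measured by a logarithm, whose range $\log N$ gives $\kappa^{-1}\log N$. Inside, flips should do the work without help from updates: if we had $D\ge ck$, then $F_\omega$ with $\omega=1/m$ would have drift at most $-ck/m$, a constant when $k\ge m/2$.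

This runs into two obstacles. First, $D\ge ck$ is false for general $A$. If a path $v_1\cdots v_s$ hangs from the rest of $\mathcal C$ by one edge at $v_s$, and $A=\{v_1,\dots,v_s\}$ with $s\le|\mathcal C|/2$, then $D=1$ and $k=s$. Second, updates can also throw minority vertices out of $\mathcal C$: when the vertex carrying such a path updates, the whole path may fall off.

Both obstacles come from pieces of $\mathcal C$ held by few edges. The idea is to give each vertex $v$ a number $L(v)$, the size of the largest such piece containing $v$, and to prove that $L(v)$ has an exponential tail. By Hölder's inequality both obstacles then cost only small powers of $N/k$: we will get $D\ge ck^{11/10}N^{-1/10}$ and a loss by cutting of at most $Ck^{9/10}N^{1/10}$, up to a random factor with bounded moments. These powers can be paid for, because the weight $\omega(x)=1/m(x)$ can be raised to $(N/m(x))^{1/2}/m(x)$ while $F_\omega$ remains of order $N$.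

## 7. Three layers, and a giant that survives deletions

**Definition 4 (layers).** Fix $\beta_1\in(0,\beta)$ with $\beta_1+2\gamma>1$, and let $\beta_2=\beta-\beta_1$ and $\bar q_{ij}=\min(q_{ij},1)$. Realize the edge of each pair as the union of three independent layers $G^1,G^2,G^+$ with edge probabilities $1-e^{-\beta_1\bar q}$, $1-e^{-\beta_2\bar q}$, $1-e^{-\beta(q-\bar q)}$. An update of $i$ resamples all layers at $i$. For a given initial graph, all its edges are put in $G^1$ initially and the other layers are empty. Let $K=G^1\cup G^2$, so $G=K\cup G^+$.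

The union has edge probability $1-e^{-\beta q}$, so the law of $(G,\eta)$ is unchanged, and (layers, opinions) is a finite-state Markov chain. Under its stationary law $K$ has edge probabilities $1-e^{-\beta\bar q}$. The layer $G^2$ is a reserve of randomness independent of $G^1$. The cap in $\bar q$ keeps the odds of a $K$-edge bounded, which Lemma 7 needs. The excess is harmless: an edge $xy\in G^+$ always has $w_xw_y>N$, so both ends are *heavy*, meaning $w>N^{1-\gamma}$. For $\gamma=0$ there are no heavy vertices, $G^+$ is empty and $K=G$.

Choose $\delta\in(0,1)$ with $\beta_1\int_\delta^1x^{-2\gamma}dx>1$. This is possible: as $\delta\to0$ the integral tends to $1/(1-2\gamma)$ if $\gamma<\frac12$, and $\beta_1>1-2\gamma$; if $\gamma\ge\frac12$ it tends to $\infty$. Let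
$$V=\{i\in[N]:i>\delta N\},\qquad W=\delta^{-\gamma},\qquad H=G^1[V],$$
so $w\le W$ on $V$. For $N$ large, $\bar q=q$ for all pairs meeting $V$, because $q\le WN^{\gamma-1}$; and heavy vertices are not in $V$.

**Lemma 5.** There are $\varepsilon_0\in(0,1)$ and $\rho,c>0$ such that for $N$ large, with probability at least $1-e^{-cN}$ under the stationary law: for every $X\subset V$ with $|X|\le\varepsilon_0N$, $H[V\setminus X]$ has a component with at least $\rho N$ vertices.

**Proof.** We prove the bound for one $X$ with an exponentially small error, uniformly in $X$, and then take a union bound. Since $w_i^2=(i/N)^{-2\gamma}$, convergence of Riemann sums gives $\sigma\in(0,1)$ with $\beta_1N^{-1}\sum_Vw_i^2\ge1+3\sigma$ for $N$ large. Require $\varepsilon_0\beta_1W^2\le\sigma$. Fix $X$ and let $V'=V\setminus X$; then $\beta_1N^{-1}\sum_{V'}w_i^2\ge1+2\sigma$.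

**Step 1 (exploration with one clock).** This step encodes all components by independent exponentials. Let $e_i$, $i\in V'$, be independent exponential variables with rates $\beta_1w_i/N$. Start with $\tau=0$. If some discovered vertex is unexplored, pick such an $x$ by a fixed rule and explore it: all undiscovered $j$ with $e_j\in(\tau,\tau+w_x]$ become discovered, and $\tau$ is replaced by $\tau+w_x$. Otherwise the smallest undiscovered vertex becomes a new root and is thereby discovered. Stop when all of $V'$ is explored.

Undiscovered $j$ always have $e_j>\tau$. By memorylessness, given the history, each is discovered at the exploration of $x$ independently with probability $1-e^{-\beta_1w_xw_j/N}$. Now explore $H[V']$ by the same rules, the undiscovered neighbors of $x$ becoming discovered when $x$ is explored. A pair $xj$ is queried only when $x$ is explored while $j$ is undiscovered, which happens at most once per pair, and the conditional probability of the edge is the same. So the two explorations have the same law, and the sets discovered from one root until the next are distributed as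 the components of $H[V']$.

**Step 2 (no new root on a long clock interval).** Let $S(\tau)=\sum_{V'}w_i1_{e_i\le\tau}$. When a root is chosen at clock $\tau$, all discovered vertices are explored, so $\tau=w(\text{discovered})$; and every $i$ with $e_i\le\tau$ is discovered. Hence $\tau\ge S(\tau)$ at such a time. We show that $S(\tau)>\tau$ on a long interval. Since $1-e^{-z}\ge z-z^2/2$, for $t\le t_1:=2\sigma/(\beta_1^2W^3)$,
$$\mathbb ES(tN)\ge\sum_{V'}w_i\bigl(\beta_1w_it-\tfrac12\beta_1^2w_i^2t^2\bigr)\ge(1+2\sigma)tN-\tfrac12\beta_1^2W^3t^2N\ge(1+\sigma)tN .$$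
Take a finite grid $t_1/2=\theta_0<\dots<\theta_n=t_1$ with $\theta_{l+1}\le(1+\sigma/4)\theta_l$ and $n=n(\sigma)$. The sum $S(\theta_lN)$ has at most $N$ independent terms in $[0,W]$. Failure of $S(\theta_lN)>(1+\sigma/2)\theta_lN$ is a deviation of at least $\sigma\theta_lN/2\ge\sigma t_1N/4$. By Hoeffding's inequality, all $n+1$ inequalities hold with failure probability at most $(n+1)e^{-c_9N}$, $c_9=t_1^2\sigma^2/(8W^2)$. When they hold and $\tau\in[\theta_lN,\theta_{l+1}N]$, monotonicity gives $S(\tau)\ge S(\theta_lN)>(1+\sigma/2)\theta_lN\ge\frac{1+\sigma/2}{1+\sigma/4}\tau>\tau$. So no root is chosen at clocks in $[t_1N/2,t_1N]$.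

**Step 3 (a large component).** The final clock value is $w(V')\ge S(t_1N)>t_1N$, so the clock passes through the whole interval, in steps of size at most $W$. All vertices whose exploration starts at a clock in the interval lie in one component, since a root between two of them, or at the first, would be chosen at a clock in the interval. The first of them starts before $t_1N/2+W$ and the last ends after $t_1N$, so their total weight is at least $t_1N/2-W$. Each has weight at most $W$, so there are at least $\rho N$ of them, $\rho:=t_1/(4W)$, for $N$ large.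

**Step 4 (all $X$ at once).** The constants $t_1,c_9,\rho$ do not depend on $\varepsilon_0$. There are at most $e^{N\varepsilon_0\log(e/\varepsilon_0)}$ sets $X$. Choose $\varepsilon_0$ so small that this is at most $e^{c_9N/2}$, and take a union bound. $\square$

## 8. Pieces held by few edges have exponential tails

For $S\subset[N]$ and $i\in[N]\cup\{\emptyset\}$ let ${\rm NG}(S,i)$ be the event that $H[V\setminus(S\cup\{i\})]$ has a component with at least $\rho N$ vertices; for $i=\emptyset$ read $S\cup\{i\}=S$. It depends only on pairs outside $S\cup\{i\}$. Let $S_i(v)$ be the component of $v$ in $K-i$, with $K-\emptyset=K$, and let $c_*=\beta_2\rho$.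

**Lemma 6.** Under the stationary law, for $N$ large, real $\ell\ge0$ and $v\ne i$,
$$\mathbb P\bigl(w(S_i(v))\ge\ell,\ {\rm NG}(S_i(v),i)\bigr)\le\rho^{-1}e^{-c_*\ell}.$$

**Proof.** The idea is that a heavy piece that avoids a giant of $G^1$ must also avoid it in $G^2$, an independent reserve. Let $S=S_i(v)$, a component of $K-i\supset H-i$. No $H$-edge joins $S$ to $V\setminus(S\cup\{i\})$. Hence under ${\rm NG}(S,i)$ some component of $H[V\setminus\{i\}]$ with at least $\rho N$ vertices is disjoint from $S$. Let $\Gamma_1,\Gamma_2,\dots$ be the components of $H[V\setminus\{i\}]$ with at least $\rho N$ vertices, ordered by smallest element. They are determined by $G^1$, and there are at most $1/\rho$ of them.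

Fix $r$ and condition on $G^1$ and on the $G^2$-edges not touching $\Gamma_r$, on the event that $\Gamma_r$ exists and $v\notin\Gamma_r$. Let $S'$ be the component of $v$ in $K$ with $i$ and $\Gamma_r$ removed; it is determined by the conditioning. If $S\cap\Gamma_r=\emptyset$, then $S=S'$ and there is no $G^2$-edge between $S'$ and $\Gamma_r$. The latter has conditional probability $\exp(-\beta_2w(S')w(\Gamma_r)/N)\le e^{-c_*w(S')}$, as $\bar q=q$ for pairs meeting $V$ and $w(\Gamma_r)\ge|\Gamma_r|\ge\rho N$. So
$$\mathbb P(w(S)\ge\ell,\ S\cap\Gamma_r=\emptyset)\le\mathbb E\bigl[e^{-c_*w(S')};\,w(S')\ge\ell\bigr]\le e^{-c_*\ell}.$$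
Sum over $r\le1/\rho$. $\square$

**Definition 5 (bad sets).** Let $\theta\in(0,1]$. A set $S\ne\emptyset$ is *bad* if $K[S]$ is connected and either

- (a) $e_K(S,S^c)\le\theta|S|$ and ${\rm NG}(S,\emptyset)$ holds; or
- (b) there is $i\notin S$ joined to $S$ by a $K$-edge, there is no $K$-edge from $S$ to $(S\cup\{i\})^c$, and ${\rm NG}(S,i)$ holds.

Let $L(v)$ be the maximal size of a bad set containing $v$, and $L(v)=0$ if there is none.

For example, if $v$ is isolated in $K$ and ${\rm NG}(\{v\},\emptyset)$ holds, then $\{v\}$ is bad of type (a). If in $K$ the path $v_1\cdots v_s$ hangs from $i$ by the edge $v_si$ and has no other edges to the outside, and a large component of $H$ remains away from it and from $i$, then $\{v_1,\dots,v_s\}$ is bad of type (b), and each $L(v_j)\ge s$.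

**Lemma 7.** For a suitable $\theta=\theta(\beta,\gamma)$, under the stationary law, $\mathbb P(L(v)\ge\ell)\le Ce^{-c_*\ell/2}$ for all $v$, all $\ell\ge1$ and $N$ large.

**Proof.** We bound the probability that a bad set of size at least $\ell$ contains $v$, separately for the two types.

**Step 1 (type (b)).** The purpose is to reduce to Lemma 6 by revealing the edges at $i$ last. If $S$ is of type (b) with vertex $i$ and $v\in S$, then $S=S_i(v)$. The pairs not containing $i$ determine $S_i(v)$ and ${\rm NG}(S_i(v),i)$. Given them, $i$ is joined to $S=S_i(v)$ with probability at most $\beta w_iw(S)/N$. Also $w(S)\ge|S|$. So the probability in question is at most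
$$\sum_{i\ne v}\frac{\beta w_i}N\,\mathbb E\bigl[w(S_i(v));\,w(S_i(v))\ge\ell,{\rm NG}\bigr]\le\frac\beta{1-\gamma}\,\rho^{-1}\Bigl(\ell+\frac1{c_*}\Bigr)e^{-c_*\ell}\le C'e^{-c_*\ell/2},$$
using $\mathbb E[w;w\ge\ell,{\rm NG}]=\ell\,\mathbb P(w\ge\ell,{\rm NG})+\int_\ell^\infty\mathbb P(w\ge x,{\rm NG})\,dx$ and Lemma 6.

**Step 2 (type (a): deleting the few boundary edges).** The purpose is to compare a set with few boundary edges to a component, which has none. Let $\bar p=1-e^{-\beta\bar q}$, and let $\partial S$ be the set of pairs between $S$ and $S^c$. Since $\bar q\le1$, the odds satisfy $\bar p/(1-\bar p)=e^{\beta\bar q}-1\le\beta e^\beta\bar q$. So $\sum_{\partial S}\bar p/(1-\bar p)\le C_1w(S)$ with $C_1=\beta e^\beta/(1-\gamma)$. Summing over the choices of $b$ present pairs,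
$$\mathbb P(e_K(S,S^c)=b)\le\prod_{\partial S}(1-\bar p)\cdot\frac{(C_1w(S))^b}{b!}.$$
Events concerning pairs inside $S$, in $\partial S$, and outside $S$ are independent. The event $\{S_\emptyset(v)=S\}$ means that $K[S]$ is connected and no pair of $\partial S$ is in $K$. So for integer $s$
$$\mathbb P(\exists\text{ type (a) set }S\ni v,\ |S|=s)\le\sum_{S\ni v,\,|S|=s}\mathbb P(K[S]\text{ connected})\prod_{\partial S}(1-\bar p)\;\mathbb P({\rm NG}(S,\emptyset))\sum_{b\le\theta s}\frac{(C_1w(S))^b}{b!}$$
$$=\mathbb E\Bigl[\sum_{b\le\theta s}\frac{(C_1w(S_\emptyset(v)))^b}{b!};\ |S_\emptyset(v)|=s,\ {\rm NG}(S_\emptyset(v),\emptyset)\Bigr].$$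

**Step 3 (choice of $\theta$).** This step makes the price of the deleted edges smaller than the gain from Lemma 6. Write $w=w(S_\emptyset(v))\ge s$. For $b\le\theta s\le\theta w$ we have $1\le\theta^{b-\theta w}$, so the inner sum is at most
$$\theta^{-\theta w}\sum_b\frac{(\theta C_1w)^b}{b!}=e^{\theta w(\log(1/\theta)+C_1)}\le e^{c_*w/2}$$
for $\theta$ small. Summing over $s\ge\ell$, the total is at most
$$\mathbb E[e^{c_*w/2};w\ge\ell,{\rm NG}]=e^{c_*\ell/2}\,\mathbb P(w\ge\ell,{\rm NG})+\int_\ell^\infty\frac{c_*}2e^{c_*x/2}\,\mathbb P(w\ge x,{\rm NG})\,dx\le2\rho^{-1}e^{-c_*\ell/2}.\ \square$$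

Fix this $\theta$ and define
$$J=\Bigl(N^{-1}\sum_v(1+L(v))^{10}\Bigr)^{1/10}\ge1 .$$
By Lemma 7 there is $C_L\ge1$ with $\mathbb EJ\le\mathbb EJ^3\le\mathbb EJ^{10}\le C_L$ under the stationary law. By Hölder's inequality, for $B\subset[N]$ with $|B|=k$,
$$\sum_{v\in B}(1+L(v))\le k^{9/10}N^{1/10}J. \tag{4}$$

## 9. Five deterministic consequences

Let $Y_i$ be the largest component of $H[V\setminus\{i\}]$, with ties broken by smallest element, here and for all "largest components".

**Definition 6 (good layered graphs).** Let $\mathcal G$ be the event that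

- ($\mathcal G1$) the property of Lemma 5 holds;
- ($\mathcal G2$) for all $i$, every heavy $h\ne i$ has a $K$-edge to $Y_i$;
- ($\mathcal G3$) $L(v)\le\log^2N$ for all $v$.

**The good event is likely.** We check that $\mathbb P(\mathcal G^c)\le N^{-3}$ under the stationary law for $N$ large. On $\mathcal G1$ with $X=\{i\}\cap V$ we have $|Y_i|\ge\rho N$. Heavy vertices are not in $V$, so the edges from a heavy $h$ to $V$ are independent of $H$. Given $H$ satisfying $\mathcal G1$, $\mathcal G2$ fails for $(i,h)$ with probability at most $e^{-\beta w_hw(Y_i)/N}\le e^{-\beta\rho N^{1-\gamma}}$, and there are at most $N^2$ pairs. Lemma 5 handles $\mathcal G1$, and Lemma 7 with a union bound over $v$ handles $\mathcal G3$, with error $NCe^{-c_*(\log^2N)/2}$.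

In the rest of this section the layered graph is in $\mathcal G$, and $N$ is so large that $\rho N-1>\log^2N$ and $\varepsilon_0N\ge2$.

**Fact D1.** Let $Q\in\{G,K\}$ and $i\in[N]$. Every component $S$ of $Q-i$ not containing $Y_i$ satisfies $|S|\le\log^2N$, and $L(v)\ge|S|$ for $v\in S$.

**Proof.** The aim is to recognize $S$ as a bad set. $Y_i$ is connected in $Q-i$, so $S\cap Y_i=\emptyset$. If $Q=G$, then $S$ contains no heavy vertex, because by $\mathcal G2$ such a vertex would be joined to $Y_i$. So no $G^+$-edge is incident to $S$, and $S$ is a component of $K-i$. Thus in both cases $S$ is a component of $K-i$ disjoint from $Y_i$, and $|Y_i|\ge\rho N$; therefore ${\rm NG}(S,i)$ and ${\rm NG}(S,\emptyset)$ hold. If $i$ has a $K$-edge to $S$, then $S$ is bad of type (b). Otherwise $e_K(S,S^c)=0$ and $S$ is bad of type (a). So $L\ge|S|$ on $S$, and $\mathcal G3$ gives $|S|\le\log^2N$. $\square$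

**Fact D2.** $Q\in\{G,K\}$ has exactly one component with more than $\log^2N$ vertices. It has at least $\rho N$ vertices and contains every $Q$-connected set of more than $\log^2N$ vertices.

**Proof.** The largest component $\mathcal C_Q$ of $Q$ satisfies $|\mathcal C_Q|\ge|Y_1|\ge\rho N$. Let $i$ be a leaf of a spanning tree of $\mathcal C_Q$. Then $\mathcal C_Q\setminus\{i\}$ is a component of $Q-i$ with more than $\log^2N$ vertices, so by D1 it contains $Y_i$. All other components of $Q$ are components of $Q-i$ not containing $Y_i$, so they have at most $\log^2N$ vertices. The last claim follows, since a connected set lies in one component. $\square$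

**Definition 7 (cut sets).** Let $\mathcal C=\mathcal C(G)$ be the largest component of $G$, defined for every graph. On $\mathcal G$, let $\mathcal C_i$ be the component of $G-i$ containing $Y_i$, and for $i\in\mathcal C$ let ${\rm Cut}(i)=\mathcal C\setminus\mathcal C_i$.

Since $|\mathcal C_i|\ge\rho N$, D2 gives $\mathcal C_i\subset\mathcal C$. If $i\notin\mathcal C$, then $\mathcal C$ is a component of $G-i$ with more than $\log^2N$ vertices, so it contains $Y_i$ by D1 and $\mathcal C_i=\mathcal C$. For $i\in\mathcal C$ always $i\in{\rm Cut}(i)$. If $i$ carries two leaves and $\mathcal C$ minus these three vertices is connected, then ${\rm Cut}(i)$ consists of $i$ and the two leaves.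

**Fact D3.** For $B\subset\mathcal C$: $\displaystyle\sum_{i\in\mathcal C}|B\cap{\rm Cut}(i)|\le\sum_{v\in B}(1+L(v))$.

**Proof.** It suffices that each $v\in\mathcal C$ lies in at most $1+L(v)$ sets ${\rm Cut}(i)$. Let $I=\{i\in\mathcal C\setminus\{v\}:v\notin\mathcal C_i\}$. For $i\in I$ let $S_i\ne\mathcal C_i$ be the component of $G-i$ containing $v$. As $\mathcal C$ is connected and contains $v$ and $i$, $i$ is adjacent to $S_i$. If $i\ne i'$ are in $I$ and $i'\notin S_i$, then $S_i\cup\{i\}$ is connected in $G-i'$ and contains $v$, so $S_i\cup\{i\}\subset S_{i'}$.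

Suppose $I\ne\emptyset$ and let $i^*\in I$ maximize $|S_i|$. If some $i\in I\setminus\{i^*\}$ were not in $S_{i^*}$, then $S_{i^*}\cup\{i^*\}\subset S_i$, contradicting maximality. So $S_{i^*}\supset(I\setminus\{i^*\})\cup\{v\}$, and since $v\notin I$, $|I|\le|S_{i^*}|\le L(v)$ by D1. Adding $i=v$, $v$ lies in at most $1+L(v)$ sets. Sum over $v\in B$. $\square$

**Fact D4.** For every $A\subset[N]$, with $D=e_G(A,A^c)$ and $k=\min(|A\cap\mathcal C|,|\mathcal C\setminus A|)$,
$$D\ge\frac{c_2\,k^{11/10}N^{-1/10}}J,\qquad c_2=\min(\theta,\varepsilon_0/2).$$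

**Proof.** If $D\ge\varepsilon_0N/2$ this is clear, as $k\le N$ and $J\ge1$. Assume $D<\varepsilon_0N/2$.

**Step 1 (a monochromatic giant).** Let $X$ contain one endpoint of each discordant $H$-edge, so $X\subset V$ and $|X|\le D\le\varepsilon_0N$. By $\mathcal G1$, $H[V\setminus X]$ has a component $Y$ with $|Y|\ge\rho N$, and $Y$ is monochromatic. The claim is symmetric in $A$ and $A^c$, so assume $Y\subset A^c$. By D2, $Y\subset\mathcal C$. If $A\cap\mathcal C=\emptyset$, then $k=0$ and there is nothing to show.

**Step 2 (splitting $D$ over pieces).** Let $B_1,\dots,B_r$ be the components of $K[A\cap\mathcal C]$. A $K$-edge leaving $B_j$ ends in $\mathcal C$ and not in $A$, so it is discordant. Such an edge has exactly one endpoint in $A$, so the edges for distinct $j$ are distinct. Hence $\sum_je_K(B_j,B_j^c)\le D$.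

**Step 3 (each piece has an edge out).** We claim $e_K(B_j,B_j^c)\ge1$. Otherwise $B_j$ is a component of $K$. If it contains a heavy $h$, then by $\mathcal G2$ it contains $Y_i$ for any $i\ne h$, so by D2 for $K$ it is the large component of $K$ and contains the $K$-connected set $Y\subset A^c$, a contradiction. If it contains no heavy vertex, no $G^+$-edge touches it, so $B_j$ is a component of $G$; hence $B_j=\mathcal C\supset Y$, again a contradiction.

**Step 4 (counting with $L$).** This step bounds $e_K(B_j,B_j^c)$ from below vertex by vertex. ${\rm NG}(B_j,\emptyset)$ holds because of $Y$. If $e_K(B_j,B_j^c)\le\theta|B_j|$, then $B_j$ is bad of type (a), so $L\ge|B_j|$ on $B_j$ and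
$$e_K(B_j,B_j^c)\ge1=\sum_{v\in B_j}\frac1{|B_j|}\ge\sum_{v\in B_j}\frac\theta{1+L(v)}.$$
Otherwise $e_K(B_j,B_j^c)>\theta|B_j|\ge\sum_{v\in B_j}\frac\theta{1+L(v)}$. Summing over $j$, then using the Cauchy–Schwarz inequality and (4),
$$D\ge\theta\sum_{v\in A\cap\mathcal C}\frac1{1+L(v)}\ge\frac{\theta\,|A\cap\mathcal C|^2}{\sum_{v\in A\cap\mathcal C}(1+L(v))}\ge\frac{\theta\,|A\cap\mathcal C|^{11/10}}{N^{1/10}J}.$$
Finally $|A\cap\mathcal C|\ge k$. $\square$

**Fact D5.** Let $i$ update, giving the graph $G'$. There is an event $\mathcal B_i$ of probability at most $\varepsilon_N$, where $N\varepsilon_N\to0$, off which $\mathcal C(G')\supset\mathcal C_i$. With probability at least $c_1:=1-e^{-\beta\rho}$, $\mathcal B_i$ fails and $\mathcal C(G')\supset\mathcal C_i\cup\{i\}$.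

**Proof.** The only danger is that $i$ misses $\mathcal C_i$ and at the same time glues so many small pieces together that they outgrow $\mathcal C_i$. Let $n=\lfloor\rho N/(2\log^2N)\rfloor$ and let $\mathcal B_i$ be the event that, after the update, $i$ is not adjacent to $\mathcal C_i$ and has degree $\deg'(i)\ge n$.

If $i$ becomes adjacent to $\mathcal C_i$, which has probability at least $1-e^{-\beta w_iw(\mathcal C_i)/N}\ge c_1$, then $\mathcal B_i$ fails. The component of $\mathcal C_i\cup\{i\}$ has at least $\rho N$ vertices, and the other components of $G'$ are components of $G-i$ with at most $\log^2N$ vertices by D1. So $\mathcal C(G')\supset\mathcal C_i\cup\{i\}$.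

If $i$ does not become adjacent to $\mathcal C_i$, then $\mathcal C_i$ is a component of $G'$, and by D1 the component of $i$ has at most $1+\deg'(i)\log^2N$ vertices. Off $\mathcal B_i$ this is at most $1+\rho N/2<\rho N$, so $\mathcal C(G')=\mathcal C_i$.

It remains to bound $\mathbb P(\mathcal B_i)$. The expected new degree is at most $\mu_i=\beta w_i/(1-\gamma)$. On $\mathcal B_i$ the vertex $i$ misses $\mathcal C_i$, which has probability at most $e^{-\beta\rho w_i}$. Also on $\mathcal B_i$ at least $n$ edges appear, which has probability at most $\mu_i^n/n!\le(e\mu_i/n)^n$, by summing over sets of $n$ edges. If $n\ge2e\mu_i$, the second bound is at most $2^{-n}$. Otherwise $w_i\ge cn$ and the first is at most $e^{-c'n}$. So one may take $\varepsilon_N=e^{-c''N/\log^2N}$. $\square$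

## 10. A Lyapunov function that sees both mechanisms

Let $k_1=|A\cap\mathcal C|$, $k_0=|\mathcal C\setminus A|$ and $k=\min(k_1,k_0)\le m$. We want a logarithm of the size of the minority that decreases when outside vertices join $\mathcal C$. But updates do not change $M$, so $\log m$ does not react. The remedy is to count disagreement inside $\mathcal C$ less than disagreement elsewhere:
$$R=\frac{2M(N-M)-k_1k_0}N,\qquad h=F(M)+\frac1\kappa\log(1+R),$$
where $F=F_\omega$ with $\omega(x)=B\,(N/m(x))^{1/2}/m(x)$ and the constant $B$ is chosen below.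

**Size of $h$.** By (2), $F\le B\sum_x(N/m(x))^{1/2}\le4BN$. Put $y=M(N-M)/N$. Since $0\le k_1k_0\le M(N-M)$, we have $y\le R\le2y$; and $m/2\le y\le m$. Hence
$$0\le h\le h_{\max}:=4BN+\kappa^{-1}\log(1+N),$$
and $h=0$ at consensus.

**Step 1 (flips do not increase the logarithm).** Since $\mathcal C$ is a component of $G$, every edge lies inside or outside $\mathcal C$. Let $D_{\mathcal C}\le D$ be the number of discordant edges in $\mathcal C$. Under flips the drift of $M(N-M)$ is $-2D$ and that of $k_1k_0$ is $-2D_{\mathcal C}$, so $R$ has flip drift $(-4D+2D_{\mathcal C})/N\le0$. This is the reason for the factor $2$ in $R$. By concavity $\log(1+R)$ has flip drift at most $0$, while the drift of $F$ is $-D\omega(M)$.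

**Step 2 (a crude bound for every state).** We need some bound for bad graphs too. Under an update $M$ is unchanged, and $1+R\in[1+y,1+2y]$ before and after, so $\log(1+R)$ changes by at most $\log2$. Updates have total rate $\kappa N$, so $\mathcal Lh\le N\log2$ in every state.

**Step 3 (updates on $\mathcal G$).** Now let the layered graph be in $\mathcal G$ and $m\ge1$. Assume $k_1\le k_0$, so $k=k_1$; the other case follows by exchanging $A$ and $A^c$, which leaves $h$ invariant. Note $k_0\ge|\mathcal C|/2\ge\rho N/2$. When $i$ updates, on $\mathcal B_i$ bound the change of the logarithm by $\log2$; off $\mathcal B_i$ bound it, by concavity, by $\Delta R/(1+R)$.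

*Updates of $i\in\mathcal C$: the loss by cutting.* Let $a_i=|A\cap{\rm Cut}(i)|$ and $z_i=|{\rm Cut}(i)\setminus A|$. Off $\mathcal B_i$ the new giant contains $\mathcal C_i=\mathcal C\setminus{\rm Cut}(i)$, so $k_1'k_0'\ge(k_1-a_i)(k_0-z_i)\ge k_1k_0-a_ik_0-z_ik_1$ and $\Delta R\le(a_ik_0+z_ik_1)/N$. By D3 for $A\cap\mathcal C$ and for $\mathcal C\setminus A$, by (4), and since $k_0\le N$ and $k_1=k\le N$,
$$\sum_{i\in\mathcal C}\frac{a_ik_0+z_ik_1}N\le\sum_{v\in A\cap\mathcal C}(1+L(v))+\frac kN\sum_v(1+L(v))\le k^{9/10}N^{1/10}J+kJ\le2k^{9/10}N^{1/10}J .$$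

*Updates of $i\notin\mathcal C$: the gain by joining.* Off $\mathcal B_i$ the new giant contains $\mathcal C_i=\mathcal C$, so $k_1,k_0$ do not decrease and $\Delta R\le0$. If moreover $i\in A$, then by D5 with probability at least $c_1$ we have $k_1'\ge k_1+1$ and $k_0'\ge k_0$, and $\Delta R\le-k_0/N\le-\rho/2$. There are $M-k_1\ge m-k$ such $i$.

**Step 4 (the inequality in scale-free variables).** This step rewrites everything in terms of $r=k/m\in[0,1]$ and $x=m/N\in(0,\frac12]$. From $m/2\le R\le2m$ and $m\ge1$ we get $1+R\in[m/2,3m]$. Each vertex updates at rate $\kappa$, and $h$ has the factor $1/\kappa$, so $\kappa$ cancels: the loss contributes at most $4Jk^{9/10}N^{1/10}/m=4Jr^{9/10}x^{-1/10}$, the gain at most $-c_1\frac\rho2\cdot\frac{m-k}{3m}=-c_4(1-r)$ with $c_4=c_1\rho/6<1$, and the events $\mathcal B_i$ at most $N\varepsilon_N$. By D4,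
$$D\omega(M)\ge\frac{c_2B}J\,k^{11/10}N^{-1/10}\Bigl(\frac Nm\Bigr)^{1/2}\frac1m=\frac{c_2B}J\,r^{11/10}x^{1/10-1/2}.$$
So on $\mathcal G$ before consensus
$$\mathcal Lh\le-\frac{c_2B}Jr^{11/10}x^{-2/5}+4Jr^{9/10}x^{-1/10}-c_4(1-r)+N\varepsilon_N. \tag{5}$$

**Step 5 (either the gain or the flips win).** This step extracts a constant negative drift from (5). Let $\delta_1\in(0,\frac12]$ and $B'=c_2B\delta_1^{11/10}$.

Suppose first $r\le\delta_1x^{1/9}$: little of the minority is in $\mathcal C$. Then $r\le\frac12$ and $r^{9/10}x^{-1/10}\le\delta_1^{9/10}$, so $\mathcal Lh\le-\frac{c_4}2+4\delta_1^{9/10}J+N\varepsilon_N$.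

Suppose next $r>\delta_1x^{1/9}$. Then $r^{11/10}x^{-2/5}\ge\delta_1^{11/10}x^{11/90-36/90}=\delta_1^{11/10}x^{-5/18}\ge\delta_1^{11/10}x^{-1/5}$. With $s=x^{-1/10}\ge1$, using $r\le1$, $c_4/2\le s$ and $J\ge1$,
$$\mathcal Lh+\frac{c_4}2\le(4J+1)s-\frac{B'}Js^2+N\varepsilon_N\le\frac{(4J+1)^2J}{4B'}+N\varepsilon_N\le\frac{7J^3}{B'}+N\varepsilon_N ,$$
because $as-bs^2\le a^2/(4b)$ and $4J+1\le5J$.

In all cases, on $\mathcal G$ before consensus,
$$\mathcal Lh\le-\frac{c_4}2+4\delta_1^{9/10}J+\frac{7J^3}{B'}+N\varepsilon_N. \tag{6}$$
Fix $\delta_1$ with $4\delta_1^{9/10}C_L\le c_4/24$, then $B$ with $7C_L/B'\le c_4/24$. These constants depend only on $\beta,\gamma$.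

## 11. Waiting for all clocks, then running the Lyapunov function

The initial state may be arbitrary, and (6) is useful only when the graph is typical. So we first wait until the initial graph has been forgotten. Let
$$s_1=4\kappa^{-1}\log N,\qquad s_2=12h_{\max}/c_4,\qquad s=s_1+s_2 .$$
Fix $t_0\ge0$ and condition on the history $\mathcal F_{t_0}$.

**Step 1 (forgetting).** This step makes the graph stationary. Let $U$ be the event that all clocks ring in $(t_0,t_0+s_1]$; then $\mathbb P(U^c\mid\mathcal F_{t_0})\le Ne^{-4\log N}=N^{-3}$. On $U$, for $t\ge t_0+s_1$, all pairs have been resampled after $t_0$, and the state of each pair at time $t$ is that of its last resampling. So, given $\mathcal F_{t_0}$ and the ring times, on $U$ the layered graph at time $t$ has the stationary law. In particular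
$$\mathbb E[J(t)1_U\mid\mathcal F_{t_0}]\le\mathbb E[J(t)^31_U\mid\mathcal F_{t_0}]\le C_L,\qquad\mathbb P((\mathcal G_t\cap U)^c\mid\mathcal F_{t_0})\le2N^{-3},$$
where $\mathcal G_t$ is the event that the layered graph at time $t$ is in $\mathcal G$.

**Step 2 (Dynkin's formula on the second window).** This step bounds the time spent without consensus. After $T$ both $h$ and $\mathcal Lh$ vanish. Before $T$ use (6) on $\mathcal G_t\cap U$, and otherwise $\mathcal Lh\le N\log2\le-\frac{c_4}2+N+1$. Since $0\le h\le h_{\max}$, Dynkin's formula on $[t_0+s_1,t_0+s]$ gives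
$$\frac{c_4}2\,\mathbb E\Bigl[\int_{t_0+s_1}^{t_0+s}1_{t<T}\,dt\,\Big|\,\mathcal F_{t_0}\Bigr]\le h_{\max}+s_2\Bigl(\frac{c_4}{12}+N\varepsilon_N+(N+1)2N^{-3}\Bigr)\le h_{\max}+\frac{c_4}6s_2$$
for $N$ large, uniformly in $\kappa$. The term $c_4/12$ is the sum of the two contributions $c_4/24$ arranged in the choice of $\delta_1$ and $B$.

**Step 3 (a coin toss per period).** The integral equals $s_2$ on $\{T>t_0+s\}$, so
$$\mathbb P(T>t_0+s\mid\mathcal F_{t_0})\le\frac{2h_{\max}}{c_4s_2}+\frac13=\frac16+\frac13=\frac12 .$$
Iterating over $t_0=0,s,2s,\dots$ gives $\mathbb P(T>ns)\le2^{-n}$ from every initial state, where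
$$s=4\kappa^{-1}\log N+\frac{12}{c_4}\bigl(4BN+\kappa^{-1}\log(1+N)\bigr)\le C(N+\kappa^{-1}\log N).$$
This is the upper bound in Theorem 2(3). The lower bound there combines Lemmas 1 and 3. With Section 3, the case $\beta+2\gamma>1$ of Theorem 1 follows, and both theorems are proved. $\blacksquare$
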